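\title{Multiple recurrence along $m+p_i(n)$ fails for non-commuting transformations}

\begin{abstract}
Let $T_1,\dots,T_\ell$ be measure preserving transformations of a probability space, not assumed to commute, and let $p_1,\dots,p_\ell$ be distinct integer polynomials with zero constant term. Must every set $A$ of positive measure satisfy $\mu(A\cap T_1^{-m-p_1(n)}A\cap\cdots\cap T_\ell^{-m-p_\ell(n)}A)>0$ for some positive integers $m,n$? We show that the answer is no, already for $p_i(n)=in$ and $\ell\ge 24\,905\,726$, and that the answer is yes for $\ell\le2$. The counterexample consists of conjugates of the map $(y,x)\mapsto(y+x,x)$ on a product of two infinite dimensional tori.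
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$. A measure preserving transformation of a probability space $(X,\mathcal X,\mu)$ is a measurable map $T:X\to X$ with $\mu(T^{-1}B)=\mu(B)$ for all $B\in\mathcal X$; it is invertible if it is a bijection with measurable inverse. The set $T^{-k}A$ consists of the points $x$ with $T^kx\in A$, and negative $k$ make sense when $T$ is invertible. Thus $A\cap T_1^{-k_1}A\cap\cdots\cap T_\ell^{-k_\ell}A$ is the set of points of $A$ that are back in $A$ at time $k_1$ under $T_1$, at time $k_2$ under $T_2$, and so on. For $\ell=1$ the Poincar\'e recurrence theorem says that if $\mu(A)>0$, then $\mu(A\cap T^{-k}A)>0$ for infinitely many $k\ge1$. The following question is posed by Chu and Frantzikinakis \cite{CF}.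

\medskip
\noindent\textbf{Question.} \emph{Let $T_1,\dots,T_\ell$ be measure preserving transformations of a probability space $(X,\mathcal X,\mu)$, not assumed to commute, and let $p_1,\dots,p_\ell$ be distinct polynomials with integer coefficients and $p_i(0)=0$. Is it true that for every $A\in\mathcal X$ with $\mu(A)>0$ there are $m,n\in\mathbb N$ with}
\begin{equation}\label{eq:question}
\mu\big(A\cap T_1^{-m-p_1(n)}A\cap\cdots\cap T_\ell^{-m-p_\ell(n)}A\big)>0\ ?
\end{equation}
\medskip

When $T_1=\cdots=T_\ell$ the answer is yes; this is the polynomial Szemer\'edi theorem of Bergelson and Leibman. The next example shows how recurrence can fail without commutativity, and why the two parameters $m$ and $n$ seem to repair it.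

\begin{example}\label{ex:flip}
Let $X=\{-1,1\}^{\mathbb Z}$ with the uniform product measure, let $(Sx)_k=x_{k+1}$ be the shift and let $A=\{x:x_0=1\}$. Given a bijection $\pi$ of $\mathbb Z$ with $\pi(0)=0$ and a sign $\epsilon=\pm1$, define $\psi:X\to X$ by $(\psi x)_0=x_0$ and $(\psi x)_k=\epsilon x_{\pi(k)}$ for $k\ne0$, and put $T=\psi^{-1}S\psi$. Then $(T^kx)_0=(S^k\psi x)_0=(\psi x)_k$, so $T^{-k}A=\{x:x_{\pi(k)}=\epsilon\}$ for $k\neq0$, while $S^{-k}A=\{x:x_k=1\}$. Take $\epsilon=-1$. If $\pi$ is the identity, then $S^{-k}A\cap T^{-k}A=\emptyset$ for all $k\ne0$, so \eqref{eq:question} fails for $p_1=p_2=0$: the polynomials must be distinct. If $\pi(2n)=n$ for all $n\ge1$, then $S^{-n}A\cap T^{-2n}A=\emptyset$ for all $n\ge1$: the parameter $m$ cannot be dropped.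

Now let $T_1,\dots,T_\ell$ be of this form, with data $(\pi_i,\epsilon_i)$, and let $k_i=m+in$. The intersection $A\cap\bigcap_iT_i^{-k_i}A$ has measure $2^{-\ell-1}$ when the positions $\pi_i(k_i)$ are distinct. For $i\ne j$ the relation $\pi_i(k_i)=\pi_j(k_j)$ determines $k_j$ from $k_i$, and $(k_i,k_j)$ determines $(m,n)$. Hence among the $M^2$ pairs $1\le m,n\le M$ at most $\ell^2(\ell+1)M$ produce a coincidence, and for large $M$ some pair satisfies \eqref{eq:question}.
\end{example}

So this obstruction disappears with two parameters, the case of equal transformations is positive, and so is the case $\ell\le2$ (Theorem~\ref{thm:two}). One would guess that the answer is yes. It is no. Recall that a probability space is standard if it is a Polish space with a Borel probability measure.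

\begin{theorem}\label{thm:linear}
Let $\ell\ge\ell_0:=24\,905\,726$ (note that $\ell_0<2^{25}$). There are a standard probability space $(X,\mathcal X,\mu)$, invertible measure preserving transformations $T_1,\dots,T_\ell$ of $X$ and a set $A\in\mathcal X$ with $\mu(A)>0$ such that
\[
\mu\big(A\cap T_1^{-m-n}A\cap T_2^{-m-2n}A\cap\cdots\cap T_\ell^{-m-\ell n}A\big)=0\qquad\text{for all }(m,n)\in\mathbb Z^2\setminus\{(0,0)\}.
\]
In particular the question has a negative answer for $p_i(n)=in$ and, with the same system and set, for $p_i=iq$, for every nonzero $q\in\mathbb Z[n]$ with $q(0)=0$.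
\end{theorem}

The same construction defeats families with more parameters.

\begin{theorem}\label{thm:higher}
For every $D\ge2$ there are $\ell$, a standard probability space $(X,\mathcal X,\mu)$, invertible measure preserving transformations $T_1,\dots,T_\ell$ of $X$ and $A\in\mathcal X$ with $\mu(A)>0$ such that
\[
\mu\Big(A\cap\bigcap_{i=1}^{\ell}T_i^{-k_i}A\Big)=0\quad\text{for all }t\in\mathbb Z^D\setminus\{0\},\qquad\text{where }k_i=\sum_{s=0}^{D-1}t_s\binom is .
\]
Taking $t_0=m\ge1$ and $t_s=q_s(n)$, we see that \eqref{eq:question} fails simultaneously for all families $p_i=\sum_{s=1}^{D-1}\binom isq_s$ with $q_s\in\mathbb Z[n]$ and $q_s(0)=0$, for instance for $p_i(n)=\sum_{s=1}^{D-1}\binom isn^s$.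
\end{theorem}

\begin{theorem}\label{thm:two}
Let $\ell\le2$, let $p_1,\dots,p_\ell\in\mathbb Z[n]$ be distinct with $p_i(0)=0$, and let $T_1,\dots,T_\ell$ be measure preserving transformations of a probability space, not necessarily invertible or commuting. If $\mu(A)>0$, then there are $m,n\in\mathbb N$ such that $m+p_i(n)\ge0$ for all $i$ and \eqref{eq:question} holds.
\end{theorem}

For $3\le\ell<\ell_0$ we do not determine whether the statement holds for all families of $\ell$ polynomials.

Section~\ref{sec:idea} describes the systems that we use and the mechanism on a two dimensional torus. Section~\ref{sec:reduction} reduces Theorems \ref{thm:linear} and~\ref{thm:higher} to one proposition about linear relations among the times, which Sections \ref{sec:forms}--\ref{sec:construction} prove. Section~\ref{sec:two} proves Theorem~\ref{thm:two} and is independent of the rest.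

\section{Skew rotations and the main idea}\label{sec:idea}

Let $\mathbb T=\mathbb R/\mathbb Z$ and let $\|x\|\in[0,\frac12]$ be the distance from $x\in\mathbb T$ to $0$. Then $\|x+y\|\le\|x\|+\|y\|$ and $\|qx\|\le|q|\,\|x\|$ for $q\in\mathbb Z$. If $x$ is uniform on $\mathbb T$, then $\|x\|$ is uniform on $[0,\frac12]$ and has mean $\frac14$, and $qx$ is uniform on $\mathbb T$ for every integer $q\ne0$. Compact abelian groups carry their Haar probability measure, written $|\cdot|$ or $\mu$.

\subsection*{Conjugates of one skew rotation}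
In Example~\ref{ex:flip} all transformations are conjugates of one map by isomorphisms that preserve $A$. We keep this shape and replace the shift by the map $R(y,x)=(y+x,x)$: a point at position $y$ moves with constant velocity $x$.

\begin{lemma}\label{lem:skew}
Let $Y$ and $\Xi$ be compact metrizable abelian groups and $X=Y\times\Xi$. For each $y\in Y$ let $\Theta_y:Y\to\Xi$ be a continuous group isomorphism, such that $(y,x)\mapsto\Theta_yx$ and $(y,\xi)\mapsto\Theta_y^{-1}\xi$ are Borel maps. Put $\Phi(y,\xi)=(y,\Theta_y^{-1}\xi)$ and $R(y,x)=(y+x,x)$ on $Y\times Y$. Then $T=\Phi^{-1}R\,\Phi$ is an invertible measure preserving transformation of $X$, and for $B\subset Y$ and $k\in\mathbb Z$,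
\[
(y,\xi)\in T^{-k}(B\times\Xi)\iff y+k\,\Theta_y^{-1}\xi\in B .
\]
\end{lemma}

\begin{proof}
The map $\Phi:Y\times\Xi\to Y\times Y$ is a Borel bijection with Borel inverse $(y,x)\mapsto(y,\Theta_yx)$. For fixed $y$ the isomorphism $\Theta_y^{-1}$ carries Haar measure to a translation invariant probability measure, which is Haar measure; by Fubini's theorem $\Phi$ preserves measure. For fixed $x$ the map $y\mapsto y+x$ preserves Haar measure, so $R$ does. Finally $T^k=\Phi^{-1}R^k\Phi$, $R^k(y,x)=(y+kx,x)$, and $\Phi^{\pm1}$ does not change the first coordinate.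
\end{proof}

Take $\ell$ such families $\Theta^i_y$ and $A=B\times\Xi$. A point $(y,\xi)$ has one position $y$ and $\ell$ velocities $x^i=(\Theta^i_y)^{-1}\xi$. Each velocity is uniform on $Y$ and independent of $y$, but the way the velocities are coupled depends on $y$, and this is our freedom. The point lies in $A\cap\bigcap_iT_i^{-k_i}A$ exactly when $y\in B$ and $y+k_ix^i\in B$ for all $i$.

The set $B$ cannot contain a nonempty open set $U$. Indeed, for $z=(x^1,\dots,x^\ell)$ in the compact group $Y^\ell$, differences of terms of a convergent subsequence of $(qz)_{q\ge1}$ give positive integers $q$ with $qz$ arbitrarily close to $0$. So each $(y,\xi)\in U\times\Xi$ has some $q\ge1$ with $y+(q+iq)x^i\in U$ for all $i$. Countably many intersections, with $m=n=q$, cover $U\times\Xi$, and one of them has positive measure. We therefore take $Y$ to be an infinite product of tori and let $B=\prod_jG_j$ impose a condition on every factor, with $|G_j|\to1$ fast enough that $|B|>0$.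

A set $G$ with $|G|>\frac12$ meets each of its translates, so the conditions $y\in G$, $y+h\in G$ exclude no value of $h$ as long as $y$ is unspecified. For a given $y$ they can still say this: if some coordinates of $h$ are small, then so are the others.

\begin{example}\label{ex:plane}
Let $G=\{u\in\mathbb T^2:\big|\|u_1\|+\|u_2\|-\frac14\big|\le\kappa\}$, and let $y,y+h\in G$ with $\|y_1\|\le\beta$. The function $\|\cdot\|$ has its minimum at $0$, so a move in the first coordinate increases it: $\|y_1+h_1\|-\|y_1\|\ge\|h_1\|-2\beta$. A move in the second coordinate decreases it by little if $h_2$ is small: $\|y_2+h_2\|-\|y_2\|\ge-\|h_2\|$. The two left sides add up to at most $2\kappa$, so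
\[
\|h_1\|\le\|h_2\|+2\beta+2\kappa .
\]
Now let $k_i=m+in$ for $i\le4$, so that $k_3=2k_2-k_1$ and $k_4=3k_2-2k_1$. Suppose that the returns of $T_1$ and $T_2$ have told us that $\|k_1\xi\|<\tau$ and $\|k_2\xi\|<\tau$ for some coordinate $\xi\in\mathbb T$ of the point. Then $\|k_3\xi\|<3\tau$ and $\|k_4\xi\|<5\tau$, whatever $m$ and $n$ are. Give $T_3$ and $T_4$, on this factor $\mathbb T^2$ of $Y$, the velocity $(\xi',\xi)$, where $\xi'$ is a new independent coordinate. Their returns to $G$ give, with $h=(k_i\xi',k_i\xi)$,
\[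
\|k_3\xi'\|<3\tau+2\beta+2\kappa,\qquad\|k_4\xi'\|<5\tau+2\beta+2\kappa .
\]
Since $k_1,k_2$ are integer combinations of $k_3,k_4$, the coordinate $\xi'$ can be handed back to $T_1,T_2$ on another factor of $Y$, and so on.
\end{example}

If the bounds did not deteriorate, we would obtain infinitely many independent uniform variables $\xi$ with $\|k_i\xi\|<\tau$, an event of probability $0$ when $k_i\ne0$ and $\tau<\frac12$. Note that the placement of $\xi$ and $\xi'$ depends on which coordinate of $y$ is near $0$; this is why $\Theta^i_y$ depends on $y$. Three things are missing. First, $|G|$ must be close to $1$ and almost every $y$ must have coordinates near $0$; in high dimension both follow from concentration of measure (Section~\ref{sec:annulus}). Second, the bound $\tau$ must be reproduced without loss; this needs an amplification device (Section~\ref{sec:forms}). Third, only a small proportion of the coordinates of $y$ are near $0$, so each step consumes many more small quantities than it produces; many transformations must pool their output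 (Section~\ref{sec:construction}), and this is what makes $\ell$ large.

\section{Linear relations among the times}\label{sec:reduction}

Example~\ref{ex:plane} used only one property of the times $k_i$: those in a small class of indices determine all the others through integer relations of bounded size.

\begin{proposition}\label{prop:main}
Let $c\ge0$ be an integer and put
\[
C=2^c,\qquad\rho=5504+256c,\qquad Q=512(\rho+1),\qquad N=2Q-1 .
\]
Let $\{1,\dots,\ell\}$ be partitioned into $N$ nonempty classes, and let $L\subset\mathbb Z^\ell$ satisfy: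
\begin{itemize}
\item[(H)] for every class $P$ and every $i\notin P$ there are integers $\gamma^P_{i,s}$ $(s\in P)$ with $\sum_{s\in P}|\gamma^P_{i,s}|\le C$ and $k_i=\sum_{s\in P}\gamma^P_{i,s}k_s$ for all $k\in L$.
\end{itemize}
Then there are a standard probability space $(X,\mathcal X,\mu)$, invertible measure preserving transformations $T_1,\dots,T_\ell$ and $A\in\mathcal X$ with $\mu(A)>0$ such that $\mu(A\cap\bigcap_iT_i^{-k_i}A)=0$ for all $k\in L\setminus\{0\}$.
\end{proposition}

The essential feature of the constants is that $N$ is linear in $c=\log_2C$. In the applications the size of the relations grows polynomially with $\ell$, hence with $N$, and an inequality of the form $2^c\ge N^{O(1)}$ must be solvable.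

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Take $c=26$. Then $\rho+1=12\,161$, $Q=6\,226\,432$, $N=12\,452\,863$ and $2N=\ell_0$. Let $L=\{(m+in)_{i\le\ell_0}:m,n\in\mathbb Z\}$ with classes $\{1,2\},\{3,4\},\dots$. For a class $\{s,s+1\}$,
\[
(s+1-i)(m+sn)+(i-s)(m+(s+1)n)=m+in,
\]
and $|s+1-i|+|i-s|\le2\ell_0\le2^{26}=C$. So (H) holds. If $k_1=k_2=0$, then $n=k_2-k_1=0$ and $m=0$; so $k\ne0$ when $(m,n)\neq(0,0)$, and Proposition~\ref{prop:main} gives the theorem for $\ell=\ell_0$. For $\ell>\ell_0$ let $T_i$ be the identity for $i>\ell_0$; further sets can only decrease the intersection. For $p_i=iq$ apply the result to the pair $(m,q(n))$, which is nonzero because $m\ge1$.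
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
Put $\ell=DN$, with classes of $D$ consecutive integers. Since $\ell$ is linear in $c$, we can fix $c$ with $2^c\ge D\ell^{D-1}$. Let $L$ be the set of vectors $k$ in the theorem. For $t\in\mathbb Z^D$ the function $i\mapsto k_i$ is the restriction of the polynomial $\sum_st_s\binom zs$, of degree less than $D$. For a class $P=\{s_0,\dots,s_0+D-1\}$, Lagrange interpolation gives $k_i=\sum_{s\in P}\gamma^P_{i,s}k_s$ with
\[
\gamma^P_{i,s}=\prod_{s'\in P\setminus\{s\}}\frac{i-s'}{s-s'}=(-1)^{D-1-j}\binom zj\binom{z-j-1}{D-1-j},\qquad z=i-s_0,\quad j=s-s_0,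
\]
where the first binomial coefficient collects the factors with $s'<s$ and the second those with $s'>s$. The polynomial $\binom zj=z(z-1)\cdots(z-j+1)/j!$ takes integer values at all integers, so $\gamma^P_{i,s}\in\mathbb Z$. The product formula gives $|\gamma^P_{i,s}|\le\ell^{D-1}$, so $\sum_s|\gamma^P_{i,s}|\le D\ell^{D-1}\le C$ and (H) holds. If $t\ne0$, the polynomial $\sum_st_s\binom zs$ is nonzero, because the degrees of the $\binom zs$ are distinct. It has fewer than $D\le\ell$ zeros, so $k\ne0$.
\end{proof}

\begin{remark}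
Proposition~\ref{prop:main} says nothing about families without linear relations. For $p_i(n)=n^i$ the polynomials $m+n^i$ are linearly independent, so (H) fails for $L=\{(m+n^i)_i:m,n\in\mathbb N\}$.
\end{remark}

For the next three sections fix $c$, hence $C,\rho,Q,N$, and put
\[
\beta=2^{-9},\qquad\kappa=2^{-20},\qquad a=18+c,\qquad\tau=2^{-a},
\]
so that $C\tau=2^{-18}$, $\rho=128(2a+7)$ and $\beta Q=\rho+1$. For $w\in\mathbb T^r$ let
\[
\|w\|_{\mathrm{av}}=\frac1r\sum_{t=1}^r\|w_t\| .
\]
It inherits the inequalities $\|w+w'\|_{\mathrm{av}}\le\|w\|_{\mathrm{av}}+\|w'\|_{\mathrm{av}}$ and $\|qw\|_{\mathrm{av}}\le|q|\,\|w\|_{\mathrm{av}}$. We use Hoeffding's inequality: if $Z_1,\dots,Z_n$ are independent, each with values in an interval of length $\lambda$, then for $\varepsilon>0$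
\begin{equation}\label{eq:hoeffding}
\mathbb P\Big(\sum_k(Z_k-\mathbb EZ_k)\le-\varepsilon n\Big)\le e^{-2\varepsilon^2n/\lambda^2},
\end{equation}
and the same bound holds for the event $\sum_k(Z_k-\mathbb EZ_k)\ge\varepsilon n$.

\section{Amplifying linear forms}\label{sec:forms}

Repeat Example~\ref{ex:plane} in $\mathbb T^d$. Suppose that $\|y\|_{\mathrm{av}}$ and $\|y+h\|_{\mathrm{av}}$ differ by at most $2\kappa$, that $\|y_\nu\|\le\beta$ on a set $K$ of $\beta d$ indices, and that $\sum_{\nu\notin K}\|h_\nu\|\le C\tau d$, which is what (H) provides from a bound $\tau$. Summing the two inequalities of the example over the coordinates shows that the mean of $\|h_\nu\|$ over $K$ is at most $2\beta+(C\tau+2\kappa)/\beta$. This is at least $2\sqrt{2C\tau}$, which exceeds $\tau$ for every choice of $\beta$ and every $\tau\le\frac12$. With $\beta$ fixed and $C\tau$, $\kappa$ small compared with $\beta^2$, however, the bound is a small absolute constant. We therefore place on $K$ not independent new variables but many linear forms in few new variables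 $w$, chosen so that the forms can be below an absolute constant on average only if $\|w\|_{\mathrm{av}}<\tau$.

An \emph{integer form} on $\mathbb T^r$ is a map $\varphi(w)=\sum_tc_tw_t$ with $c_t\in\mathbb Z$. Two features of the problem dictate the choice of forms. The bound $\|w\|_{\mathrm{av}}\ge\tau$ may come from a proportion $2\tau$ of coordinates equal to $\frac12$, so a form should involve about $1/\tau$ variables; or from all coordinates equal to $\tau$, so the coefficients should reach about $1/\tau$. The number of forms per variable, however, is $\rho$, which is proportional to $N$ and may only be logarithmic in $1/\tau$. Random forms achieve this.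

\begin{lemma}\label{lem:forms}
For every $r\ge1$ there are integer forms $\varphi_1,\dots,\varphi_{\rho r}$ on $\mathbb T^r$ such that for all $w\in\mathbb T^r$
\[
\|w\|_{\mathrm{av}}\ge\tau\ \Longrightarrow\ \frac1{\rho r}\sum_{k=1}^{\rho r}\|\varphi_k(w)\|\ge\frac1{64}.
\]
\end{lemma}

\begin{proof}
Let $\Lambda=2^{a+1}=2/\tau$ and let $\varphi(w)=\sum_{s=1}^{\Lambda}c_sw_{t_s}$ be a random form, with $t_s$ uniform in $\{1,\dots,r\}$, $c_s$ uniform in $\{0,\dots,\Lambda-1\}$, all independent.

\emph{Step 1: if $\|w\|_{\mathrm{av}}\ge\tau/2$, then $\mathbb E\|\varphi(w)\|\ge\frac1{16}$.} Let $\eta$ be the proportion of $t$ with $\|w_t\|\ge\tau/4$. Then $\tau/2\le\|w\|_{\mathrm{av}}\le\eta/2+\tau/4$, so $\eta\ge\tau/2$. The probability that no $s$ has $\|w_{t_s}\|\ge\tau/4$ is at most $(1-\tau/2)^\Lambda\le e^{-1}<\frac12$. Condition on values of $t_1,\dots,t_\Lambda$ for which such an $s$ exists, take the least one, and condition also on all $c_{s'}$ with $s'\ne s$. Then $\varphi(w)=c_sv+\theta$, where $v=w_{t_s}$ and $\theta$ are fixed and $\|v\|\ge2^{-a-2}$.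 Let $j\ge0$ be minimal with $2^j\|v\|\ge\frac14$; then $j\le a$. We have $\|2^jv\|\ge\frac14$: for $j=0$ by definition, and for $j\ge1$ because $2^j\|v\|\in[\frac14,\frac12)$ by minimality, so that $\|2^jv\|=2^j\|v\|$. Since $2^{j+1}$ divides $\Lambda$, the set $\{0,\dots,\Lambda-1\}$ splits into pairs $\{e,e+2^j\}$, where $e$ has residue less than $2^j$ modulo $2^{j+1}$. For each pair
\[
\|ev+\theta\|+\|(e+2^j)v+\theta\|\ge\|2^jv\|\ge\tfrac14 .
\]
So the conditional expectation of $\|\varphi(w)\|$ is at least $\frac18$ on an event of probability greater than $\frac12$.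

\emph{Step 2: a union bound over a grid.} Let $\varphi_1,\dots,\varphi_{\rho r}$ be independent copies of $\varphi$. For fixed $w$ as in Step~1, \eqref{eq:hoeffding} with $\lambda=\frac12$ and $\varepsilon=\frac1{32}$ gives
\[
\mathbb P\Big(\frac1{\rho r}\sum_k\|\varphi_k(w)\|\le\frac1{32}\Big)\le e^{-\rho r/128}=e^{-(2a+7)r}.
\]
Let $M=32\Lambda^2=2^{2a+7}$. The grid $(\frac1M\mathbb Z/\mathbb Z)^r$ has $M^r$ points, and $M^re^{-(2a+7)r}=(2/e)^{(2a+7)r}<1$. So there is a choice of the forms with $\frac1{\rho r}\sum_k\|\varphi_k(w')\|>\frac1{32}$ for every grid point $w'$ with $\|w'\|_{\mathrm{av}}\ge\tau/2$. Here one sees why $\rho$ is logarithmic in $1/\tau$: it is $128\log_2M$.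

\emph{Step 3: from the grid to the torus.} Let $\|w\|_{\mathrm{av}}\ge\tau$ and choose a grid point $w'$ with $\|w_t-w'_t\|\le\frac1{2M}$ for all $t$. Then $\|w'\|_{\mathrm{av}}\ge2^{-a}-2^{-2a-8}\ge\tau/2$. Each $\varphi_k$ is a sum of $\Lambda$ terms with coefficients less than $\Lambda$, so $\|\varphi_k(w)-\varphi_k(w')\|\le\Lambda^2/(2M)=\frac1{64}$. Hence $\frac1{\rho r}\sum_k\|\varphi_k(w)\|\ge\frac1{32}-\frac1{64}=\frac1{64}$.
\end{proof}

\section{A thin annulus of almost full measure}\label{sec:annulus}

Fix $r\ge1$ and forms $\varphi_1,\dots,\varphi_{\rho r}$ from Lemma~\ref{lem:forms}. Let $d=Qr$ and $b=\beta d=(\rho+1)r$. The set that replaces the one in Example~\ref{ex:plane} is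
\[
G=\Big\{u\in\mathbb T^d:\ \big|\|u\|_{\mathrm{av}}-\tfrac14\big|\le\kappa,\ \ \#\{\nu:\|u_\nu\|\le\beta\}\ge b\Big\}.
\]
It is closed. For uniform $u$ the variables $\|u_\nu\|$ have mean $\frac14$ and range $[0,\frac12]$, and the indicators of $\|u_\nu\|\le\beta$ have mean $2\beta$ and range $\{0,1\}$. By \eqref{eq:hoeffding}, with $\varepsilon=\kappa$ and $\varepsilon=\beta$,
\begin{equation}\label{eq:G}
|\mathbb T^d\setminus G|\le2e^{-8\kappa^2d}+e^{-2\beta^2d}.
\end{equation}

For $y\in\mathbb T^d$ let $K(y)=\{\nu_1<\dots<\nu_b\}$ be the set of the $b$ smallest indices $\nu$ with $\|y_\nu\|\le\beta$ if there are at least $b$ such indices, and $K(y)=\{1,\dots,b\}$ otherwise. We want coordinates on $\mathbb T^d$ in which the entries of $h$ at $\nu_1,\dots,\nu_r$ are the new variables $w$ and the entries at $\nu_{r+1},\dots,\nu_b$ are the forms $\varphi_j(w)$. The change of coordinates has to be an automorphism of $\mathbb T^d$, because velocities must be uniform; so these entries are $\varphi_j(w)$ plus a free variable, and the free variables join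 the quantities that are assumed to be small. For $h\in\mathbb T^d$ put
\begin{align*}
W^y(h)&=(h_{\nu_1},\dots,h_{\nu_r})\in\mathbb T^r,\\
V^y(h)&=\Big((h_\nu)_{\nu\notin K(y)},\ \big(h_{\nu_{r+j}}-\varphi_j(W^y(h))\big)_{j\le\rho r}\Big)\in\mathbb T^{d-r}.
\end{align*}
The map $h\mapsto(V^y(h),W^y(h))$ is a continuous group isomorphism $\mathbb T^d\to\mathbb T^{d-r}\times\mathbb T^r$: given $(V,W)$, the entries $h_\nu$ with $\nu\notin K(y)$ or $\nu\in\{\nu_1,\dots,\nu_r\}$ are read off, and $h_{\nu_{r+j}}$ is an entry of $V$ plus $\varphi_j(W)$. It depends on $y$ only through $K(y)$, a Borel function of $y$ with finitely many values.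

\begin{lemma}\label{lem:annulus}
Let $y\in G$ and $y+h\in G$. If $\|V^y(h)\|_{\mathrm{av}}\le C\tau$, then $\|W^y(h)\|_{\mathrm{av}}<\tau$.
\end{lemma}

\begin{proof}
Put $w=W^y(h)$ and suppose that $\|w\|_{\mathrm{av}}\ge\tau$. Since $y\in G$, we have $\|y_\nu\|\le\beta$ for $\nu\in K(y)$. Let $\delta_\nu=\|y_\nu+h_\nu\|-\|y_\nu\|$.
\begin{itemize}
\item If $\nu\notin K(y)$, then $\delta_\nu\ge-\|h_\nu\|$, and $h_\nu$ is an entry of $V^y(h)$.
\item If $\nu=\nu_t$ with $t\le r$, then $\delta_\nu\ge-\|y_\nu\|\ge-\beta$.
\item If $\nu=\nu_{r+j}$, then $h_\nu=\varphi_j(w)+v_j$ with $v_j$ an entry of $V^y(h)$, and $\delta_\nu\ge\|h_\nu\|-2\|y_\nu\|\ge\|\varphi_j(w)\|-\|v_j\|-2\beta$.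
\end{itemize}
Each entry of $V^y(h)$ occurs once, and the norms of these entries add up to at most $C\tau(d-r)\le2^{-18}d$. The terms in $\beta$ add up to at most $2\beta b=2\beta^2d=2^{-17}d$. By Lemma~\ref{lem:forms} and $\rho r\ge b/2=2^{-10}d$, the forms contribute at least $\rho r/64\ge2^{-16}d$. Therefore
\[
\|y+h\|_{\mathrm{av}}-\|y\|_{\mathrm{av}}=\frac1d\sum_\nu\delta_\nu\ge2^{-16}-2^{-17}-2^{-18}=2^{-18}.
\]
But $y,y+h\in G$ gives $\|y+h\|_{\mathrm{av}}-\|y\|_{\mathrm{av}}\le2\kappa=2^{-19}$, a contradiction.
\end{proof}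

The lemma turns $(Q-1)r$ quantities of mean size at most $C\tau$ into $r$ quantities of mean size less than $\tau$. The loss of the factor $C$ is recovered; the price is the ratio $Q-1$.

\section{The construction}\label{sec:construction}

We prove Proposition~\ref{prop:main}. The annuli are arranged in levels $j=1,2,\dots$. At level $j$ every class $P$ produces a vector $\xi_{j,P}\in\mathbb T^{r_j}$ and consumes the vectors produced at level $j-1$ by the other $N-1$ classes. We need $r_j\to\infty$, to make the bounds \eqref{eq:G} summable and to reach measure $0$ at the end. With $r_j=2r_{j-1}$ the count $(Q-1)r_j=(N-1)r_{j-1}$ forces $N=2Q-1$.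

\subsection*{The space and the transformations}
Let $r_j=2^{40+j}$ for $j\ge0$, $d_0=r_0$ and $d_j=Qr_j$ for $j\ge1$. Let
\[
Y=\prod_{j\ge0}\mathbb T^{d_j},\qquad\Xi=\prod_{j\ge0}\ \prod_{P}\mathbb T^{r_j},\qquad X=Y\times\Xi,
\]
where $P$ runs over the $N$ classes, and let $\mu$ be Haar measure on the compact metrizable group $X$. Write $y=(y_j)_{j\ge0}$ and $\xi=(\xi_{j,P})$. For $j\ge1$ let $G_j\subset\mathbb T^{d_j}$ and $V^{y_j},W^{y_j}$ be the objects of Section~\ref{sec:annulus} for $r=r_j$. The vector $V^{y_j}(x_j)$ has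
\[
d_j-r_j=(Q-1)r_j=2(Q-1)r_{j-1}=(N-1)r_{j-1}
\]
entries. Fix an order of the classes. For a class $P$ and $y\in Y$ define $\Theta^P_y:Y\to\Xi$ by $\Theta^P_yx=\xi$, where
\begin{equation}\label{eq:theta}
\xi_{0,P}=x_0,\qquad\xi_{j,P}=W^{y_j}(x_j),\qquad(\xi_{j-1,P'})_{P'\ne P}=V^{y_j}(x_j)\qquad(j\ge1);
\end{equation}
in the last equation $V^{y_j}(x_j)$ is cut into $N-1$ consecutive vectors of length $r_{j-1}$. Drawn with three classes and $P=P_2$, the cell $(j,P')$ of the following table shows the source of $\xi_{j,P'}$:
\[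
\begin{array}{c|ccc}
 & P_1 & P_2 & P_3\\ \hline
j=0 & V^{y_1}(x_1) & x_0 & V^{y_1}(x_1)\\
j=1 & V^{y_2}(x_2) & W^{y_1}(x_1) & V^{y_2}(x_2)\\
j=2 & V^{y_3}(x_3) & W^{y_2}(x_2) & V^{y_3}(x_3)
\end{array}
\]
Every $\xi_{j,P'}$ is assigned exactly once, and $x_j\mapsto(V^{y_j}(x_j),W^{y_j}(x_j))$ is an isomorphism for each $j\ge1$. So $\Theta^P_y$ is a continuous group isomorphism. Each coordinate of $\Theta^P_yx$ is, on each of the finitely many Borel sets where some $K(y_j)$ is constant, a fixed continuous function of $x$, and the same holds for $(\Theta^P_y)^{-1}\xi$ as a function of $\xi$. Hence both maps are jointly Borel. Let $T_P$ be the transformation given by Lemma~\ref{lem:skew} for the family $\Theta^P_y$, and put $T_i=T_P$ for $i\in P$.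

\subsection*{The set}
The induction needs a start, and level $0$ provides it through a small cube, which costs a fixed positive factor in measure. Let $A=B\times\Xi$ with
\[
B=\{y\in Y:\ \|y_{0,t}\|<\tau/2\text{ for all }t\le r_0,\ \ y_j\in G_j\text{ for all }j\ge1\}.
\]
Then $\mu(A)=\tau^{r_0}\prod_{j\ge1}|G_j|$. In \eqref{eq:G} we have $8\kappa^2d_j=8Q2^j\ge16j$ and $2\beta^2d_j=Q2^{23+j}\ge16j$, so $\sum_{j\ge1}(1-|G_j|)\le3\sum_{j\ge1}e^{-16j}<\frac12$. Therefore $\prod_j|G_j|\ge1-\sum_j(1-|G_j|)>\frac12$ and $\mu(A)>0$.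

\subsection*{Propagation of smallness}
Let $k\in L$ and $(y,\xi)\in A\cap\bigcap_iT_i^{-k_i}A$. We claim that
\begin{equation}\label{eq:claim}
\|k_i\,\xi_{j,P}\|_{\mathrm{av}}<\tau\qquad\text{for all $j\ge0$, all classes $P$ and all $i\in P$.}
\end{equation}
For $i\in P$ let $h=k_i(\Theta^P_y)^{-1}\xi\in Y$. By Lemma~\ref{lem:skew}, $y\in B$ and $y+h\in B$. Since $\Theta^P_y$ is a homomorphism, $\Theta^P_yh=k_i\xi$, that is, \eqref{eq:theta} holds with $h$ in place of $x$ and $k_i\xi$ in place of $\xi$. We prove \eqref{eq:claim} by induction on $j$, for all $P$ and $i$ at once.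

For $j=0$ we have $k_i\xi_{0,P}=h_0$. For each $t$ both $y_{0,t}$ and $y_{0,t}+h_{0,t}$ have norm less than $\tau/2$, so $\|h_{0,t}\|<\tau$.

Let $j\ge1$. The vector $V^{y_j}(h_j)$ is the concatenation of the vectors $k_i\xi_{j-1,P'}$ with $P'\neq P$. For such $P'$ we have $i\notin P'$, so (H) and the induction hypothesis for the indices $s\in P'$ give
\[
\|k_i\xi_{j-1,P'}\|_{\mathrm{av}}\le\sum_{s\in P'}|\gamma^{P'}_{i,s}|\,\|k_s\xi_{j-1,P'}\|_{\mathrm{av}}\le C\tau .
\]
This is the only use of (H). These vectors have equal length, so $\|V^{y_j}(h_j)\|_{\mathrm{av}}\le C\tau$. Since $y_j\in G_j$ and $y_j+h_j\in G_j$, Lemma~\ref{lem:annulus} gives $\|W^{y_j}(h_j)\|_{\mathrm{av}}<\tau$, and $W^{y_j}(h_j)=k_i\xi_{j,P}$. This proves \eqref{eq:claim}.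

\subsection*{Conclusion}
Let $k\in L\setminus\{0\}$, choose $i$ with $k_i\ne0$, and let $P$ be its class. Under $\mu$ the entries of $k_i\xi_{j,P}$ are independent and uniform on $\mathbb T$; this is where $k\ne0$ is used. By \eqref{eq:claim} and \eqref{eq:hoeffding} with $\lambda=\frac12$ and $\varepsilon=\frac14-\tau>0$, for every $j$,
\[
\mu\Big(A\cap\bigcap_iT_i^{-k_i}A\Big)\le\mu\big(\|k_i\xi_{j,P}\|_{\mathrm{av}}<\tau\big)\le e^{-8(1/4-\tau)^2r_j}.
\]
Letting $j\to\infty$ shows that the left side is $0$. This proves Proposition~\ref{prop:main}, and with it Theorems \ref{thm:linear} and~\ref{thm:higher}. \qed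

\begin{remark}
Every $T_i$ constructed here is isomorphic, through the map $\Phi$ of Lemma~\ref{lem:skew}, to $(y,x)\mapsto(y+x,x)$ on $\mathbb T^\infty\times\mathbb T^\infty$. So recurrence fails for pairwise isomorphic transformations, each of which acts on its invariant fibers $\{x=\text{const}\}$ as a rotation of a compact group.
\end{remark}

\section{One and two transformations}\label{sec:two}

We prove Theorem~\ref{thm:two}. For $\ell=1$, Poincar\'e recurrence gives infinitely many $k\ge1$ with $\mu(A\cap T_1^{-k}A)>0$; take such a $k$ with $k>p_1(1)$, and $n=1$, $m=k-p_1(1)$.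

Let $\ell=2$ and $q=p_2-p_1$. Since $q\ne0$ and $q(0)=0$, the polynomial $q$ is nonconstant; exchanging the indices if necessary, we assume that its leading coefficient is positive. The two times are $k$ and $k+q(n)$, where $k=m+p_1(n)$ is a free parameter. The plan is to average over $n$ first, which replaces the second copy of $1_A$ by a function that $T_2$ does not move, and then over $k$, which involves $T_1$ alone. (For $\ell=3$ and $p_i(n)=in$ the third time $2k_2-k_1$ is determined by the first two, and this decoupling is lost.) One difficulty remains. Write $e(\theta)=\exp(2\pi\sqrt{-1}\,\theta)$. The averages of $e(q(n)\theta)$ need not tend to $0$ for rational $\theta\notin\mathbb Z$: for $q(n)=n^2$ and $\theta=\frac14$ the terms alternate between $\sqrt{-1}$ and $1$. We remove the rational frequencies, up to a small error, by restricting $k$ and $n$ to multiples of a highly divisible $r$.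

\subsection*{Tools}
Let $U_ig=g\circ T_i$, an isometry of the complex space $L^2(\mu)$.
\begin{itemize}
\item[(a)] \emph{Mean ergodic theorem.} For an isometry $U$ of a Hilbert space, $\frac1M\sum_{k=1}^MU^kg$ converges in norm to the orthogonal projection $Eg$ of $g$ onto $\ker(U-1)$. Applying the isometry $U^M$, which fixes $Eg$, we see that $\frac1M\sum_{k=M+1}^{2M}U^kg$ has the same limit.
\item[(b)] \emph{Invariant sets.} Let $\mathcal I_{i,s}$ be the $\sigma$-algebra of sets $Z$ with $\mu(Z\triangle T_i^{-s}Z)=0$. Then $\ker(U_i^s-1)=L^2(\mathcal I_{i,s})$, so the projection $E_{i,s}$ onto it is the conditional expectation $\mathbb E(\,\cdot\,|\mathcal I_{i,s})$. If $s$ divides $s'$, then $\mathcal I_{i,s}\subset\mathcal I_{i,s'}$. Let $\mathcal J_i$ be the $\sigma$-algebra generated by all $\mathcal I_{i,s}$. The $\sigma$-algebras $\mathcal I_{i,R!}$ increase with $R$ and generate $\mathcal J_i$, so $E_{i,R!}g\to\mathbb E(g|\mathcal J_i)$ in $L^2$ by martingale convergence.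
\item[(c)] \emph{Spectral measure.} For an isometry $U$ and a vector $g$ there is a finite positive measure $\sigma$ on $\mathbb T$ with $\langle U^kg,U^{k'}g\rangle=\int e((k-k')\theta)\,d\sigma(\theta)$ for $k,k'\ge0$.
\item[(d)] \emph{Weyl's theorem.} If a nonconstant real polynomial $u$ has irrational leading coefficient, then $\frac1H\sum_{n=1}^He(u(n))\to0$.
\end{itemize}

\subsection*{Step 1: the choice of $r$}
Let $f=1_A$ and $f_i=\mathbb E(f|\mathcal J_i)$, so $0\le f_i\le1$. The set $\{f_i=0\}$ lies in $\mathcal J_i$, so $\mu(A\cap\{f_i=0\})=\int_{\{f_i=0\}}f_i\,d\mu=0$. Thus $f_1f_2>0$ almost everywhere on $A$, and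
\[
\delta:=\int ff_1f_2\,d\mu>0 .
\]
All functions $E_{i,s}f$ and $f_i$ take values in $[0,1]$, so $\big|\int f\,E_{1,s}f\,E_{2,s}f\,d\mu-\delta\big|\le\|E_{1,s}f-f_1\|_2+\|E_{2,s}f-f_2\|_2$. By (b) there is $r=R!$ with
\[
\int f\,E_{1,r}f\,E_{2,r}f\,d\mu>\frac\delta2,\qquad\|f_2-E_{2,r}f\|_2<\frac\delta{16}.
\]

\subsection*{Step 2: the average over $n$}
Choose $n_1\ge0$ with $q(rn)\ge0$ for $n>n_1$, and let $\mathcal A_Hg=\frac1H\sum_{n=n_1+1}^{n_1+H}U_2^{q(rn)}g$, so that $\|\mathcal A_Hg\|_2\le\|g\|_2$. Let $g=f-f_2$ and let $\sigma$ be its spectral measure for $U_2$. For $s\ge1$ the averages $\frac1M\sum_{k=1}^Me(ks\theta)$ tend to the indicator function of $\{\theta\in\mathbb T:s\theta=0\}$, so by dominated convergence, (c) and (a),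
\[
\sigma(\{\theta:s\theta=0\})=\lim_{M\to\infty}\Big\langle\frac1M\sum_{k=1}^MU_2^{sk}g,g\Big\rangle=\langle E_{2,s}g,g\rangle=0,
\]
because $\mathcal I_{2,s}\subset\mathcal J_2$ gives $E_{2,s}f_2=E_{2,s}f$. So $\sigma$ gives no mass to the rational points. For irrational $\theta$ the polynomial $n\mapsto q(rn)\theta$ is nonconstant with irrational leading coefficient; here distinctness of $p_1,p_2$ is used. By (c), (d) and dominated convergence,
\[
\|\mathcal A_Hg\|_2^2=\int\Big|\frac1H\sum_{n=n_1+1}^{n_1+H}e(q(rn)\theta)\Big|^2d\sigma(\theta)\longrightarrow0 .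
\]
Since $q(0)=0$, the integer $r$ divides $q(rn)$, so $\mathcal A_HE_{2,r}f=E_{2,r}f$ and
\[
\mathcal A_Hf-E_{2,r}f=\mathcal A_Hg+\mathcal A_H(f_2-E_{2,r}f).
\]
The second term has norm less than $\delta/16$. Fix $H$ with $\|\mathcal A_Hf-E_{2,r}f\|_2<\delta/8$.

\subsection*{Step 3: the average over the free time}
For $m'\ge1$ we have $U_2^{rm'}E_{2,r}f=E_{2,r}f$, hence $\|U_2^{rm'}\mathcal A_Hf-E_{2,r}f\|_2<\delta/8$. Since $0\le f\cdot U_1^{rm'}f\le1$,
\[
\frac1H\sum_{n=n_1+1}^{n_1+H}\int f\cdot U_1^{rm'}f\cdot U_2^{rm'+q(rn)}f\,d\mu=\int f\cdot U_1^{rm'}f\cdot U_2^{rm'}\mathcal A_Hf\,d\mu\ge\int f\cdot U_1^{rm'}f\cdot E_{2,r}f\,d\mu-\frac\delta8 .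
\]
Average over $M<m'\le2M$ and let $M\to\infty$. By (a) for $U_1^r$, the right side tends to $\int f\,E_{1,r}f\,E_{2,r}f\,d\mu-\frac\delta8>\frac{3\delta}8$. So for every large $M$ there are $m'>M$ and $n\in(n_1,n_1+H]$ with
\[
\mu\big(A\cap T_1^{-rm'}A\cap T_2^{-rm'-q(rn)}A\big)>0 .
\]
Put $m=rm'-p_1(rn)$. As $n$ ranges over a finite set that does not depend on $M$, we have $m\ge1$ for large $M$. The pair $(m,rn)\in\mathbb N^2$ has times $m+p_1(rn)=rm'\ge0$ and $m+p_2(rn)=rm'+q(rn)\ge0$, which proves Theorem~\ref{thm:two}. \qed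

\begin{remark}
The condition on the constant terms cannot be dropped. For $X=\mathbb Z/2\mathbb Z$, $T_1x=T_2x=x+1$, $A=\{0\}$, $p_1=0$ and $p_2(n)=2n+1$, the times $m$ and $m+2n+1$ are never both even, so the intersection is empty.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CF} Qing Chu and Nikos Frantzikinakis, \emph{Pointwise convergence for cubic and polynomial ergodic averages of non-commuting transformations}, arXiv:1006.5239 (2010).
\end{thebibliography}
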